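# Loxodromic products $g^mh^n$ on several hyperbolic spaces at once

## 1. Residue classes that miss zero

Take residue classes $a_1+d_1\mathbb Z,\dots,a_r+d_r\mathbb Z$ with $d_j\ge 1$, none of which contains $0$. They cannot cover all positive integers, since any common multiple of the $d_j$ lies in none of them. How far must one look for an uncovered positive integer? The answer depends only on the number of classes, not on the moduli.

**Lemma 1** (special case of a theorem of Crittenden and Vanden Eynden)**.** If $r\ge 0$ residue classes $a_j+d_j\mathbb Z$ do not contain $0$, then some integer in $\{1,\dots,2^r\}$ lies in none of them.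

**Proof.** Encode "lies in some class" as the vanishing of a function satisfying a linear recurrence of length $2^r$. Let $\zeta_j=e^{2\pi i/d_j}$ and
$$F(n)=\prod_{j=1}^r\bigl(1-\zeta_j^{\,n-a_j}\bigr),\qquad n\in\mathbb Z .$$
The $j$-th factor vanishes exactly when $d_j\mid n-a_j$. So $F(n)=0$ if and only if $n$ lies in some class, and in particular $F(0)\neq0$. Expanding the product,
$$F(n)=\sum_{S\subset\{1,\dots,r\}}c_S\,\omega_S^{\,n},\qquad \omega_S=\prod_{j\in S}\zeta_j,\quad c_S=(-1)^{|S|}\prod_{j\in S}\zeta_j^{-a_j}.$$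
Let $Q(X)=\prod_S(X-\omega_S)=\sum_{j=0}^{2^r}q_jX^j$. Its constant term $q_0$ is, up to sign, the product of the $\omega_S$, so $q_0\ne0$. For every $n$,
$$\sum_{j=0}^{2^r}q_jF(n+j)=\sum_Sc_S\,\omega_S^{\,n}\,Q(\omega_S)=0 .$$
If $F(1)=\dots=F(2^r)=0$, then taking $n=0$ leaves $q_0F(0)=0$, a contradiction. So $F(n)\neq0$ for some $1\le n\le 2^r$. $\square$

For $r=1$ this can be seen directly: a class containing both $1$ and $2$ has modulus $1$, hence contains $0$. The bound is sharp for every $r$: the classes
$$2^{i-1}+2^i\mathbb Z,\qquad i=1,\dots,r,$$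
miss $0$. The $i$-th consists of the integers divisible by $2^{i-1}$ but not by $2^i$, so together they cover every integer not divisible by $2^r$. For $r=2$, the classes $1+2\mathbb Z$ and $2+4\mathbb Z$ cover $1,2,3$ and leave $4$.

Here is what this is for. Let $g,h$ act on $k$ hyperbolic spaces. We want small exponents $m,n\ge1$ such that $g^mh^n$ is loxodromic on all $k$ spaces at once. After replacing $g,h$ by suitable powers, each space will forbid exponents in a controlled way: first the forbidden $n$ lie in at most one residue class missing $0$, and, once $n$ is fixed, the forbidden $m$ do too. Then Lemma 1 picks $n$, and Lemma 1 again picks $m$, both at most $2^k$. The number of spaces controls the answer because Lemma 1 counts classes and ignores moduli.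

## 2. Products of powers on $k$ hyperbolic spaces: definitions and statements

**Definition (Gromov product, hyperbolicity).** In a metric space put $(x|y)_w=\frac12\bigl(d(x,w)+d(y,w)-d(x,y)\bigr)$. The space is $\delta$-hyperbolic if for all points
$$(x|z)_w\ \ge\ \min\{(x|y)_w,(y|z)_w\}-\delta .$$

In a tree, $(x|y)_w$ is the distance from $w$ to $[x,y]$, that is, the length of the common initial part of $[w,x]$ and $[w,y]$, and the inequality holds with $\delta=0$. Multiplying by $2$ and expanding, the definition is equivalent to the four-point inequality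
$$d(x,z)+d(y,w)\le\max\{d(x,y)+d(z,w),\ d(y,z)+d(x,w)\}+2\delta .\tag{1}$$
So among the three sums $d(x,y)+d(z,w)$, $d(x,z)+d(y,w)$, $d(x,w)+d(y,z)$, the two largest differ by at most $2\delta$. We assume no properness and no discreteness of actions.

**Definition (stable translation length).** For an isometry $f$ of $X$, $\tau(f)=\tau_X(f)=\lim_{n\to\infty}\frac1nd(x,f^nx)$. On a geodesic hyperbolic space, $f$ is loxodromic if and only if $\tau(f)>0$.

The numbers $a_n=d(x,f^nx)$ satisfy $a_{m+n}\le a_m+a_n$. So the limit exists and equals $\inf_{n\ge1} a_n/n$; in particular $\tau\le a_1$. It does not depend on $x$, is invariant under conjugation, and $\tau(f^n)=|n|\tau(f)$. Examples: a translation of $\mathbb R$ by $t$ has $\tau=|t|$, and an isometry fixing a point has $\tau=0$. The map $z\mapsto z+1$ of the upper half-plane has $\tau=0$ although it fixes no point there: from $\sinh\bigl(\tfrac12d(is,is+n)\bigr)=\frac{|n|}{2s}$ we see that $d(is,is+n)$ grows only logarithmically in $n$.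

**The tree statement and the question.** For trees, the paper of Elia Fioravanti and Alice Kerr, "Short positive loxodromics in graph products", arXiv:2410.06751 (2024), proves the following in its Proposition SimulSupport. If $g,h$ act by automorphisms on simplicial trees $T_1,\dots,T_k$ and on each $T_i$ at least one of them is loxodromic, then $g^mh^n$ is loxodromic on every $T_i$ for some $1\le m,n\le N$ with $N$ depending only on $k$. That proof gives $m\le(2k)^k(2k+1)$ and $n\le k^k(k+1)$. We ask whether the same holds for hyperbolic spaces. Precisely, given $k\ge1$, $\delta\ge0$, $\epsilon>0$, is there $M=M(k,\delta,\epsilon)$ with the following property?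

> If $g,h$ act by isometries on geodesic $\delta$-hyperbolic spaces $X_1,\dots,X_k$, if on each $X_i$ at least one of $g,h$ is loxodromic, and if all $\tau_{X_i}(g),\tau_{X_i}(h)$ are $0$ or $\ge\epsilon$, then there are $1\le m,n\le M$ such that $g^mh^n$ is loxodromic on every $X_i$.

Call an integer $M\geq 1$ with this property admissible, and let $M_{opt}(k,\delta,\epsilon)$ be the least admissible one.

**Theorem 2.** Let $k\ge1$, $\delta\ge0$, $\epsilon>0$ and $L=\max\{1,\lceil(2k+305)\delta/\epsilon\rceil\}$. In the situation of the question there are $1\le m,n\le2^k$ such that $g^{Lm}h^{Ln}$ is loxodromic on every $X_i$. So the constant exists, and $M(k,\delta,\epsilon)=2^kL$ works.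

**Corollary 3.** If $X_1,\dots,X_k$ are $\mathbb R$-trees (for example simplicial trees) and on each of them $g$ or $h$ is loxodromic, then $g^mh^n$ is loxodromic on all $X_i$ for some $1\le m,n\le2^k$.

Corollary 3 follows from Theorem 2 with $\delta=0$, hence $L=1$, and with $\epsilon$ the least positive number among the $\tau_{X_i}(g),\tau_{X_i}(h)$. It improves the bound quoted for trees.

**Theorem 4.**
(a) $M_{opt}(k,\delta,\epsilon)\ge2^k$ for all $k,\delta,\epsilon$, already for simplicial trees. Hence $M_{opt}(k,0,\epsilon)=2^k$, and $2^k$ is the optimal $N$ in the tree statement.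
(b) There is a universal $c_0>0$ with $M_{opt}(k,\delta,\epsilon)\ge c_0\,\delta/\epsilon$.

Together,
$$\max\{2^k,\ c_0\delta/\epsilon\}\ \le\ M_{opt}(k,\delta,\epsilon)\ \le\ 2^k\max\{1,\lceil(2k+305)\delta/\epsilon\rceil\}.$$
Since $\max\{1,\lceil t\rceil\}\le1+t$ for $t\ge0$, for fixed $k$ both sides are comparable to $1+\delta/\epsilon$, that is, $M_{opt}\asymp_k1+\delta/\epsilon$. In particular, for $\delta>0$ the lower bound $\epsilon$ on translation lengths cannot be dropped: a constant that did not need it would bound $c_0\delta/\epsilon$ for every $\epsilon>0$.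

## 3. Lines, free products, and midpoints in trees

**Translations of a line.** Let $g$ translate $\mathbb R$ by $\alpha>0$ and $h$ by $-\beta<0$. Then $g^mh^n$ is loxodromic unless $m\alpha=n\beta$. So for each $n$ there is at most one bad $m$, and one residue class $m_0+(m_0+1)\mathbb Z$, which misses $0$, contains it.

**A reflection of a line.** Let $g$ be $t\mapsto t+1$ and $h$ be $t\mapsto-t$. For odd $n$, $g^mh^n$ is the reflection $t\mapsto m-t$, for every $m$. The first thing one would try is to take $m$ so large that $g^m$ moves everything very far. This example stops it: no $m$, however large, repairs an odd $n$. The exponent $n$ has to leave the class $1+2\mathbb Z$.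

**Step 1: which elements of a free product are loxodromic.** We need this for the examples below. Let $H=A*B$. Its Bass–Serre tree has as vertices the left cosets $\gamma A$ and $\gamma B$, and for each $\gamma\in H$ an edge joining $\gamma A$ to $\gamma B$. An element conjugate into $A$ or $B$ fixes a vertex, so it has $\tau=0$. Every other element is conjugate to some $\gamma=a_1b_1\cdots a_\ell b_\ell$ with $\ell\ge1$ and all $a_i\in A$, $b_i\in B$ nontrivial. The path
$$B,\ \ A,\ \ a_1B,\ \ a_1b_1A,\ \ a_1b_1a_2B,\ \ \dots,\ \ a_1b_1\cdots a_\ell B=\gamma B$$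
has length $2\ell$ and no backtracking: consecutive neighbors of the vertex $A$ are $B\neq a_1B$, consecutive neighbors of $a_1B$ are $A=a_1A\ne a_1b_1A$, and so on. So it is a geodesic. The same applies to $\gamma^j$, a word with $2\ell j$ letters of the same shape, so $d(B,\gamma^jB)=2\ell j$ and $\tau(\gamma)=2\ell$.

**Step 2: proof of the lower bound in Theorem 4(a).** The aim is to realize the classes $2^{i-1}+2^i\mathbb Z$ from Section 1. For $1\le i\le k$ let $T_i$ be the Bass–Serre tree of $H_i=\langle x\mid x^{2^i}\rangle*\langle t\mid t^2\rangle$. Put $s=x^{2^{i-1}}$, an involution, and let the free group $F(g,h)$ act on $T_i$ through $h\mapsto x$, $g\mapsto st$. By Step 1, $\tau(g)=2$ and $\tau(h)=0$. Let $m,n\ge1$.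

If $x^n=s$, then $g^mh^n\mapsto(st)^ms$, a palindrome of odd length $2m+1$ in the involutions $s,t$. With $p$ the product of its first $m$ letters and $c$ its middle letter it equals $p\,c\,p^{-1}$, so it is conjugate to $s$ or $t$ and not loxodromic.

If $x^n\ne s$, conjugating $(st)^mx^n$ by $s$ gives $t(st)^{m-1}x^ns$, and a cyclic rotation gives $(x^ns)\,t\,(st)^{m-1}$. Here $x^ns\ne1$ because $s^{-1}=s$. This word alternates between the factors, starts in $\langle x\rangle$, ends in $\langle t\rangle$ and has $2m$ letters. By Step 1 it is loxodromic.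

So $g^mh^n$ is loxodromic on $T_i$ if and only if $n\not\equiv2^{i-1}\pmod{2^i}$. If $n=2^j\cdot$odd with $j<k$, this fails for $i=j+1$. If $2^k\mid n$, it holds for all $i\le k$. Hence $g^mh^n$ is loxodromic on all of $T_1,\dots,T_k$ if and only if $2^k\mid n$, which forces $n\ge2^k$. Subdividing every edge into $q$ unit edges multiplies $\tau(g)$ by $q$, so $\tau(g)\ge\epsilon$ can be arranged for any $\epsilon$, and trees are $\delta$-hyperbolic for every $\delta\ge0$. So $M_{opt}(k,\delta,\epsilon)\ge2^k$. The two equalities in (a) then follow from Theorem 2 with $\delta=0$ and from Corollary 3. $\square$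

**A tree, with one loxodromic and one elliptic.** Let $u$ be loxodromic on a tree with $\alpha=\tau(u)$, and let $v$ fix a point $y$. Let us see why the bad $n$ always lie in a class missing $0$. Let $D$ be the distance from $y$ to the axis of $u$ and $\pi$ the nearest point on the axis. For $m\ge1$, $[y,u^{\pm m}y]$ runs from $y$ to $\pi$, along the axis to $u^{\pm m}\pi$, and then out to $u^{\pm m}y$; its length is $m\alpha+2D$. Let $a_\pm$ be the midpoint of $[y,u^{\pm1}y]$. It lies on the axis at distance $\frac\alpha2$ from $\pi$, forward for $a_+$ and backward for $a_-$. So $a_+\ne a_-$, and $a_\pm$ is the point of $[y,u^{\pm m}y]$ at distance $D+\frac\alpha2$ from $y$, for every $m\ge1$.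

Suppose $f=u^mv^n$ is not loxodromic. A classical fact says that $f$ fixes a point $p$ (possibly the midpoint of an edge). Write $[y,p]\cap[fy,p]=[c,p]$. Since $f$ carries $[y,p]$ to $[fy,p]$ and fixes $p$, it fixes $c$, and $c$ is the midpoint of $[y,fy]$, hence also of $[y,f^{-1}y]$. Now $fy=u^my$ and $f^{-1}y=v^{-n}u^{-m}y$. So $[y,u^my]$ and $v^{-n}[y,u^{-m}y]$ share an initial segment of length $\frac12d(y,u^my)=D+\frac{m\alpha}2\ge D+\frac\alpha2$. Comparing the points at distance $D+\frac\alpha2$ from $y$ gives $a_+=v^{-n}a_-$, that is,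
$$v^na_+=a_- .$$
This condition no longer involves $m$. The set of $n\in\mathbb Z$ satisfying it is empty or a coset $b+d\mathbb Z$, where $d\mathbb Z=\{j:v^ja_+=a_+\}$, and it misses $0$ because $a_+\neq a_-$. (If $d=0$, the set is $\{b\}$. The class $b+(|b|+1)\mathbb Z$ contains it and misses $0$, since $b\ne0$.)

**Where this stops when $\delta>0$.** Two things fail. First, $v$ with $\tau(v)=0$ need not have a fixed point, or even a bounded orbit. For $z\mapsto z+1$, at a fixed height $s$ the displacement of $is$ under the $n$-th power is unbounded in $n$. But for a fixed range $|n|\le N$, a large $s$ makes all these displacements small at once, and a bounded range of exponents turns out to be all we can and need to ask for. Second, "$v^na_+=a_-$" becomes approximate, and the approximate stabilizer of $a_+$ is not a subgroup. If all differences of bad exponents are multiples of $d$ and $d$ divides a bad $b$, we want to compose differences to get from $0$ to $b$ and conclude $a_+\approx v^ba_+\approx a_-$. The number of terms in such a composition is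 not bounded a priori, every step costs a multiple of $\delta$, and the partial sums may leave the range in which $v$ almost fixes the basepoint. The way out, in Section 6, is to reorder the composition so that it stays in the window $\{-N,\dots,N\}$, to shorten it to at most $2N$ steps, and to chain Gromov products by halving, so that $2N$ steps cost only about $\log_2(2N)\,\delta$. With $N=2^k$ this is $(k+1)\delta$, and it is the source of the term $2k$ in $2k+305$.

**Standing reduction.** In Theorem 2 we may assume $\delta>0$ and $L\epsilon\ge(2k+305)\delta$. If $\delta>0$, the inequality holds by the choice of $L$. If $\delta=0$, then $L=1$, and we replace $\delta$ by some $\delta'>0$ with $(2k+305)\delta'\le\epsilon$, which is allowed because a $0$-hyperbolic space is $\delta'$-hyperbolic. From here through Section 8, $\delta>0$.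

## 4. Bookkeeping with Gromov products

We write $S=T\pm t$ for $|S-T|\le t$. The following facts hold in any $\delta$-hyperbolic space.

**(F1)** *Moving one of $x,y,w$ by at most $t$ changes $(x|y)_w$ by at most $t$.* Each of $x,y,w$ occurs in two of the three distances, and these have total coefficient at most $\frac12+\frac12$ in absolute value.

**(F2)** *For $r\ge1$, $(z_0|z_r)_w\ge\min_{1\le j\le r}(z_{j-1}|z_j)_w-\lceil\log_2r\rceil\delta$.* We show by induction on $s$ that the loss is at most $s\delta$ if $r\le2^s$. For $r=1$ there is no loss. If $2\le r\le2^s$, split the chain at $z_{r'}$ with $r'=\lceil r/2\rceil$. Both halves have at most $2^{s-1}$ steps, so each loses at most $(s-1)\delta$, and joining them costs one more $\delta$.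

**(F3)** *Let $p=(a|w)_y$, $q=(b|w)_y$. Then $(a|b)_y\ge\min(p,q)-\delta$. If moreover $|p-q|>\delta$, then $(a|b)_y\le\min(p,q)+\delta$.* The first part is the definition. If $p>q+\delta$, then $q\ge\min\{(a|b)_y,p\}-\delta$. The minimum cannot be $p$, so $(a|b)_y\le q+\delta$. The case $q>p+\delta$ is symmetric.

**Slim triangles.** If hyperbolicity is defined instead by $\delta$-slim geodesic triangles (each side in the $\delta$-neighborhood of the union of the other two), everything here holds with $3\delta$ in place of $\delta$. To see this: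

1. $(x|y)_w\le d(w,p)$ for every $p\in[x,y]$: add $d(x,w)\le d(x,p)+d(p,w)$ and $d(y,w)\le d(y,p)+d(p,w)$.
2. $(x|y)_w\ge d(w,[x,y])-2\delta$. The segment $[x,y]$ is connected and is covered by the closed sets of points within $\delta$ of $[w,x]$ and of $[w,y]$, the first containing $x$ and the second $y$. So some $p\in[x,y]$ is within $\delta$ of some $q\in[w,x]$ and some $q'\in[w,y]$. Then $d(w,x)=d(w,q)+d(q,x)\ge d(w,p)+d(p,x)-2\delta$, and likewise $d(w,y)\ge d(w,p)+d(p,y)-2\delta$. Hence $(x|y)_w\ge d(w,p)-2\delta$.
3. A point of $[x,z]$ nearest to $w$ is within $\delta$ of $[x,y]\cup[y,z]$. So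
$$(x|z)_w\ge d(w,[x,z])-2\delta\ge\min\{d(w,[x,y]),d(w,[y,z])\}-3\delta\ge\min\{(x|y)_w,(y|z)_w\}-3\delta .$$

## 5. The orbit of a single isometry

Let $X$ be geodesic $\delta$-hyperbolic, $f$ an isometry, $x\in X$, $x_n=f^nx$, $a_n=d(x,f^nx)$ (so $a_{-n}=a_n$ and $d(x_i,x_j)=a_{|i-j|}$), and $\tau=\tau(f)$. In a tree, a loxodromic $f$ satisfies $a_n=n\tau+2D$ with $D$ the distance from $x$ to the axis. The first lemma says that this holds up to a multiple of $\delta$.

**Lemma 5.**
(i) If $a_2\ge a_1+2\delta+\eta$ with $\eta>0$, then $a_n\ge a_{n-1}+\eta$ for all $n\ge2$. Hence $a_2\le a_1+\tau+2\delta$ always.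
(ii) If $\tau>\delta$, then $a_2\ge a_1+\tau-2\delta$.
(iii) If $\tau>5\delta$, then $e_n:=a_n-n\tau$ satisfies $|e_p-e_q|\le6\delta$ for all $p,q\ge1$.

**Proof of (i): a long second step forces linear growth.** For $n=2$ the claim is immediate. For $n\ge3$, (1) applied to $x_0,x_1,x_2,x_n$ gives $a_2+a_{n-1}\le\max\{a_1+a_{n-2},\,a_1+a_n\}+2\delta$, so $a_{n-1}+\eta\le\max\{a_{n-2},a_n\}$. If inductively $a_{n-1}\ge a_{n-2}+\eta$, the maximum cannot be $a_{n-2}$, so $a_n\ge a_{n-1}+\eta$. Summing, $\tau\ge\eta$. If now $a_2>a_1+\tau+2\delta$, then $\eta=a_2-a_1-2\delta>\tau$ is positive and contradicts $\tau\ge\eta$.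

**Proof of (ii): a short second step forces slow growth.** The same four points give, for $n\ge2$, $a_n+a_1\le\max\{a_2+a_{n-1},\,a_1+a_{n-2}\}+2\delta$ (trivially for $n=2$). Put $t=\max\{a_2-a_1+2\delta,\ \delta\}$. Then $a_n\le\max\{a_{n-1}+t,\ a_{n-2}+2t\}$. Starting from $a_0=0\le a_1$ and $a_1\leq a_1+t$, induction gives $a_n\le a_1+nt$, so $\tau\le t$. As $\tau>\delta$, we have $t=a_2-a_1+2\delta$, which is the claim.

**Proof of (iii): the deviation from linearity is almost constant.** By (ii), $a_2\ge a_1+2\delta+\eta$ with $\eta=\tau-4\delta>\delta$. By (i) consecutive differences $a_n-a_{n-1}$ exceed $\delta$ for $n\ge2$, and $a_1-a_0=a_1\ge\tau>\delta$. So $a_q-a_p>(q-p)\delta$ for $q>p\ge0$. For $1\le s<t<n$ consider $x_0,x_s,x_t,x_n$ and the three sums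
$$S_1=a_t+a_{n-s},\qquad S_2=a_s+a_{n-t},\qquad S_3=a_n+a_{t-s}.$$
Then $S_1-S_2=(a_t-a_s)+(a_{n-s}-a_{n-t})>2(t-s)\delta\ge2\delta$. If $S_3\le S_2$, the two largest sums would be $S_1,S_2$ and would differ by more than $2\delta$, contradicting (1). So the two largest are $S_1,S_3$, and $|S_1-S_3|\le2\delta$. As $t+(n-s)=n+(t-s)$, this reads
$$|e_t+e_{n-s}-e_n-e_{t-s}|\le2\delta .$$
By (i) and (ii) for $f^s$, whose translation length $s\tau$ exceeds $\delta$, we have $|a_{2s}-a_s-s\tau|\le2\delta$, that is, $|e_{2s}-e_s|\le2\delta$. Taking $t=2s$ gives $|e_n-e_{n-s}|\le4\delta$ for $n>2s$. For arbitrary $1\le s<t$, choose $n>\max(t,2s)$ and get $|e_t-e_{t-s}|\le2\delta+4\delta=6\delta$. Any $p>q\ge1$ has the form $p=t$, $q=t-s$. $\square$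

**Definition.** If $\tau(f)>5\delta$, put $D_f(x)=\frac12\bigl(d(x,fx)-\tau(f)\bigr)\ge0$, so that $e_1=2D_f(x)$.

In a tree this is the distance from $x$ to the axis. With $D=D_f(x)$ and $p,q\ge1$:
$$d(x,f^{\pm p}x)=p\tau+2D\pm6\delta ;\tag{2}$$
$$(f^px|f^{-q}x)_x=D\pm9\delta ;\tag{3}$$
$$(f^px|f^qx)_x\ge\min(p,q)\tau+D-9\delta,\quad\text{and}\quad (f^px|f^qx)_x=p\tau+D\pm9\delta\ \text{ if }p<q .\tag{4}$$
The same holds with $f^{-1}$ in place of $f$, since the numbers $a_n$ are the same. Indeed (2) is $|e_p-e_1|\le6\delta$. In (3) the product is $\frac12(a_p+a_q-a_{p+q})=\frac12(e_p+e_q-e_{p+q})=\frac12\bigl(e_1+(e_p-e_1)+(e_q-e_{p+q})\bigr)=D\pm6\delta$. In (4) for $p<q$ it is $\frac12(a_p+a_q-a_{q-p})=p\tau+\frac12(e_p+e_q-e_{q-p})=p\tau+D\pm6\delta$. For $p=q$ it is $a_p\ge p\tau+2D-6\delta\ge p\tau+D-6\delta$. (The computation gives $6\delta$; we record $9\delta$ in (3) and (4), and all later constants are computed with that slack.)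

The next two lemmas concern $\tau=0$. The first says that a non-loxodromic $f$ folds: the paths from $x$ to $fx$ and to $f^{-1}x$ agree for half their length. In a tree this is the statement about the midpoint $c$ in Section 3.

**Lemma 6.** If $\tau(f)=0$, then $(fx|f^{-1}x)_x\ge\frac12d(x,fx)-\delta$ for all $x$.

**Proof.** $(fx|f^{-1}x)_x=\frac12(2a_1-a_2)$, and $a_2\le a_1+2\delta$ by Lemma 5(i). $\square$

**Lemma 7.** If $\tau(f)=0$ and $N\ge1$, there is $y\in X$ with $d(y,f^ny)\le6\delta$ for all $|n|\le N$.

The lemma replaces the fixed point. The idea is to take an almost-center of a long piece of orbit; shifting the piece by $n\le N$ barely changes it if its radius has stopped growing.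

**Proof. Step 1: almost-centers of a bounded set are close together.** For bounded nonempty $O$ let $r(O)=\inf_c\sup_{z\in O}d(c,z)$, and let $B(c,\rho)$ denote closed balls. Suppose $O\subset B(c,\rho)\cap B(c',\rho)$ and let $w$ be the midpoint of a geodesic $[c,c']$. By (1), for $z\in O$,
$$d(z,w)+d(c,c')\le\max\{d(z,c)+d(w,c'),\ d(z,c')+d(w,c)\}+2\delta\le\rho+\tfrac12d(c,c')+2\delta .$$
So $r(O)\le\rho+2\delta-\frac12d(c,c')$, that is, $d(c,c')\le2(\rho-r(O))+4\delta$.

**Step 2: find a stretch of orbit whose radius has almost stopped growing.** Fix $x$, let $O_J=\{f^jx:0\le j\le J\}$ and $r_J=r(O_J)$. As $\tau(f)=0$, $d(x,f^jx)=o(j)$, so $r_J\le\max_{j\le J}d(x,f^jx)=o(J)$. Hence there is $J$ with $r_{J+N}\le r_J+\frac\delta2$, since otherwise $r_{lN}\ge l\delta/2$ for all $l$, which is not $o(l)$.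

**Step 3: its almost-center works.** Put $\rho=r_{J+N}+\frac\delta2\le r_J+\delta$ and choose $c$ with $O_{J+N}\subset B(c,\rho)$. For $0\le n\le N$ we have $f^nO_J\subset O_{J+N}\subset B(c,\rho)$, so $O_J\subset B(c,\rho)\cap B(f^{-n}c,\rho)$. By Step 1, $d(c,f^nc)=d(c,f^{-n}c)\le2\delta+4\delta=6\delta$. Take $y=c$. $\square$

## 6. One loxodromic element and one with $\tau=0$: the window argument

**Lemma 8.** Let $N\ge1$, $\tau(v)=0$ and $\alpha=\tau(u)>(78+2\lceil\log_2N\rceil)\delta$. There is a residue class $b+d\mathbb Z$ not containing $0$ such that for all $m\ge1$ and $1\le n\le N$: if $u^mv^n$ is not loxodromic, then $n\in b+d\mathbb Z$. The same holds for $v^nu^m$, which is conjugate to $u^mv^n$.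

**Proof. Setup.** By Lemma 7 choose $y$ with $d(y,v^jy)\le6\delta$ for $|j|\le2N$. Let $D=D_u(y)$.

**Step 1: turn "not loxodromic" into a condition on $n$ alone.** This mirrors $v^na_+=a_-$. Suppose $f=u^mv^n$ is not loxodromic, $m\ge1$, $1\le n\le N$. Then $d(fy,u^my)=d(v^ny,y)\le6\delta$ and $f^{-1}y=v^{-n}u^{-m}y$. By (2), $d(y,fy)\ge m\alpha+2D-12\delta$, so Lemma 6 gives $(fy|f^{-1}y)_y\ge\frac{m\alpha}2+D-7\delta$. Replacing $fy$ by $u^my$ costs $6\delta$ by (F1):
$$(u^my\,|\,v^{-n}u^{-m}y)_y\ge\tfrac{m\alpha}2+D-13\delta .$$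
Apply $v^n$, move the basepoint from $v^ny$ back to $y$ (another $6\delta$), and use $m\ge1$:
$$(v^nu^my\,|\,u^{-m}y)_y\ge\tfrac\alpha2+D-19\delta .$$
To remove $m$, use (4): $(u^{-m}y|u^{-1}y)_y\ge\alpha+D-9\delta$ and $(uy|u^my)_y\ge\alpha+D-9\delta$. Applying $v^n$ to the latter and moving the basepoint, $(v^nuy|v^nu^my)_y\ge\alpha+D-15\delta$. The chain $v^nuy,\ v^nu^my,\ u^{-m}y,\ u^{-1}y$ has three steps, the smallest bound being the middle one, so (F2) costs $2\delta$:
$$(v^nuy\,|\,u^{-1}y)_y\ \ge\ \theta:=\tfrac\alpha2+D-21\delta .$$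
So every bad $n$ lies in
$$\mathcal E=\{1\le n\le N:\ (v^nuy|u^{-1}y)_y\ge\theta\},$$
which does not depend on $m$.

**Step 2: choose the class.** If $\mathcal E=\emptyset$, take $1+2\mathbb Z$. If $\mathcal E=\{b\}$, take $b+(b+1)\mathbb Z$, which misses $0$ because $b+1\nmid b$. Otherwise let $d$ be the gcd of all differences of elements of $\mathcal E$ and let $b\in\mathcal E$. Then $\mathcal E\subset b+d\mathbb Z$, and it remains to show $d\nmid b$. Suppose $d\mid b$.

**Step 3: get from $0$ to $b$ inside the window.** As $b$ is a multiple of $d$, it is an integer combination of differences, so $b=t_1+\dots+t_r$ with each $t_j$ a nonzero difference of elements of $\mathcal E$ (the set of these is closed under sign change). In particular $|t_j|\le N-1$. Let $V=\{-N,\dots,N\}$. Reorder the terms: while both signs remain, add a positive term if the current partial sum is $\le0$ and a negative one if it is $>0$. From a sum in $[-N,0]$ we land in $[-N+1,N-1]$; from a sum in $[1,N]$ we land in $[2-N,N-1]$. So we stay in $V$. When only one sign remains,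 add the remaining terms: the sums move monotonically from an element of $V$ to $b\in V$, so they too stay in $V$.

Let $G$ be the graph on $V$ whose edges are the pairs $\{\sigma,\sigma'\}$ with $\sigma-\sigma'=n-n'$ for some $n\ne n'$ in $\mathcal E$. We have joined $0$ to $b$ in $G$. Hence they are joined by a simple path, and a simple path in a graph with $2N+1$ vertices has at most $2N$ edges.

**Step 4: each edge gives a large Gromov product.** For $n,n'\in\mathcal E$, comparing both with $u^{-1}y$ gives $(v^nuy|v^{n'}uy)_y\ge\theta-\delta$. For an edge $\{\sigma,\sigma'\}$ as above, $n-\sigma=n'-\sigma'$ has absolute value at most $2N$, so $v^{n-\sigma}$ moves $y$ by at most $6\delta$. Applying $v^{n-\sigma}$,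
$$(v^\sigma uy\,|\,v^{\sigma'}uy)_y=(v^nuy\,|\,v^{n'}uy)_{v^{n-\sigma}y}\ge\theta-7\delta .$$

**Step 5: chain along the path and reach a contradiction.** By (F2) along the path from $b$ to $0$,
$$(v^buy\,|\,uy)_y\ge\theta-7\delta-\lceil\log_22N\rceil\delta=\theta-8\delta-\lceil\log_2N\rceil\delta .$$
Since also $(v^buy|u^{-1}y)_y\ge\theta$, hyperbolicity and (3) give
$$D+9\delta\ \ge\ (uy|u^{-1}y)_y\ \ge\ \theta-9\delta-\lceil\log_2N\rceil\delta=\tfrac\alpha2+D-30\delta-\lceil\log_2N\rceil\delta .$$
So $\alpha\le(78+2\lceil\log_2N\rceil)\delta$, against the hypothesis. Hence $d\nmid b$ and $0\notin b+d\mathbb Z$. $\square$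

## 7. Two loxodromic elements: a cross-ratio that sees the overlap of axes

On a line, two opposite translations had at most one bad $m$ for each $n$. In a tree this can fail for some $n$.

**Example.** Let $\Gamma=\langle x\mid x^3\rangle*\langle y\mid y^2\rangle$ act on its Bass–Serre tree, $u=xy$ and $v=x^{-1}u^{-1}=x^{-1}yx^{-1}$. Then $\tau(u)=2$, and $v$ is conjugate to $x^{-2}y=xy$, so $\tau(v)=2$. As $u^mv=u^mx^{-1}u^{-1}$ is conjugate to $u^{m-1}x^{-1}$:

- $uv$ is conjugate to $x^{-1}$, and $u^2v$ to $xyx^{-1}$;
- $u^3v$ is conjugate to $xyxyx^{-1}$, hence to $yxy=yxy^{-1}$;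
- $u^4v$ is conjugate to $xyxyxyx^{-1}$, hence to $yxyxy$, hence to $xyx$ and to $x^2y$.

So $uv,u^2v,u^3v$ are not loxodromic and $u^4v$ is. For $n=1$ there are three bad values of $m$.

We must therefore allow exceptional $n$, and the hope is that there is at most one. In a tree the relevant number is the length $\Delta$ along which the two axes run together in opposite directions. In a hyperbolic space the difficulty is that each bad pair $(m,n)$ comes with its own almost-fixed point $y$, possibly far from the others, and we need one $\Delta$ that serves all pairs. So we define $\Delta$ by looking at points far out along the orbits.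

For $z\in X$ and $s\ge1$ put $P_\pm=u^{\pm s}z$, $Q_\pm=v^{\pm s}z$ and
$$\Theta_s(z)=\tfrac12\bigl[d(P_+,P_-)+d(Q_+,Q_-)-d(P_-,Q_+)-d(P_+,Q_-)\bigr].$$
For every basepoint $y$,
$$\Theta_s(z)=(P_-|Q_+)_y+(P_+|Q_-)_y-(P_+|P_-)_y-(Q_+|Q_-)_y ,\tag{5}$$
because on the right each of the four distances to $y$ occurs once with each sign.

**Examples.** If $u,v$ translate $\mathbb R$ by $\alpha$ and $-\beta$, then $\Theta_s=\frac12\bigl[2s\alpha+2s\beta-2s|\alpha-\beta|\bigr]=2s\min(\alpha,\beta)\to\infty$. If they translate by $\alpha$ and $+\beta$, then $\Theta_s=\frac12\bigl[2s\alpha+2s\beta-2s(\alpha+\beta)\bigr]=0$. In a tree, let the axes meet in a segment $[p,q]$, with $u$ moving $p$ toward $q$ and $v$ moving $q$ toward $p$, and let $o\in[p,q]$. For $s$ large, (5) with basepoint $o$ gives $\Theta_s(o)=d(o,p)+d(o,q)-0-0=d(p,q)$, the length of the overlap.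

**Lemma 9.** Let $\alpha=\tau(u)>5\delta$, $\beta=\tau(v)>5\delta$ and $c=76\delta$. There is $\Delta\in[-\infty,\infty]$ such that whenever $m,n\ge1$ and $u^mv^n$ is not loxodromic, with $A=m\alpha$ and $B=n\beta$:
(i) $\min(A,B)\le\Delta+c$;
(ii) if $|A-B|>c$, then $|\Delta-\min(A,B)|\le c$.

**Proof.** Fix $o\in X$ and let $\Delta=\limsup_{s\to\infty}\Theta_s(o)$, which depends only on $u,v,o$.

**Step 1: the picture at an almost-fixed point.** Let $f=u^mv^n$ be non-loxodromic. By Lemma 7 (with $N=1$) choose $y$ with $d(y,fy)\le6\delta$. Put $w=v^ny$. Then $d(w,u^{-m}y)=d(u^mw,y)=d(fy,y)\le6\delta$: the point $w$ lies both on the forward $v$-orbit and, nearly, on the backward $u$-orbit of $y$. Let $D=D_u(y)$, $E=D_v(y)$, $s>\max(m,n)$, and take $z=y$ in the definition of $P_\pm,Q_\pm$.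

By (2), $d(y,w)=B+2E\pm6\delta$ and $d(y,u^{-m}y)=A+2D\pm6\delta$. These differ by at most $6\delta$, so $A+2D=B+2E\pm18\delta$. Hence
$$D-E=\tfrac{B-A}2\pm9\delta,\qquad (B+E)-(A+D)=\tfrac{B-A}2\pm9\delta .\tag{6}$$
By (3), (4) and, for the first two, (F1) with the $6\delta$ between $w$ and $u^{-m}y$,
$$(P_-|w)_y=A+D\pm15\delta,\quad(P_+|w)_y=D\pm15\delta,\quad(Q_+|w)_y=B+E\pm9\delta,\quad(Q_-|w)_y=E\pm9\delta .\tag{7}$$
By (3), $(P_+|P_-)_y=D\pm9\delta$ and $(Q_+|Q_-)_y=E\pm9\delta$.

**Step 2: lower bound for $\Theta_s(y)$.** By (F3) and (7), $(P_-|Q_+)_y\ge\min(A+D,B+E)-16\delta$ and $(P_+|Q_-)_y\ge\min(D,E)-16\delta$. If $B\ge A$, (6) shows these minima are at least $A+D-9\delta$ and $E-9\delta$. Then (5) gives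
$$\Theta_s(y)\ge(A+D-25\delta)+(E-25\delta)-(D+9\delta)-(E+9\delta)=A-68\delta .$$
If $A\ge B$, they are at least $B+E-9\delta$ and $D-9\delta$, and in the same way $\Theta_s(y)\ge B-68\delta$. So $\Theta_s(y)\ge\min(A,B)-68\delta$.

**Step 3: upper bound when $|A-B|>76\delta$.** By (6) and (7), $(P_-|w)_y$ and $(Q_+|w)_y$ differ by more than $(38-9-24)\delta=5\delta>\delta$, and so do $(P_+|w)_y$ and $(Q_-|w)_y$. So the upper bound in (F3) applies to both pairs. If $B>A$, the smaller terms are $(P_-|w)_y$ and $(Q_-|w)_y$, so $(P_-|Q_+)_y\le A+D+16\delta$ and $(P_+|Q_-)_y\le E+10\delta$. If $A>B$, the smaller terms are $(Q_+|w)_y$ and $(P_+|w)_y$, so $(P_-|Q_+)_y\le B+E+10\delta$ and $(P_+|Q_-)_y\le D+16\delta$. Using $(P_+|P_-)_y\ge D-9\delta$ and $(Q_+|Q_-)_y\ge E-9\delta$ in (5), in both cases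
$$\Theta_s(y)\le\min(A,B)+44\delta .$$

**Step 4: from $y$ to the common point $o$.** The aim is to replace $y$, which depends on $(m,n)$, by $o$ at a cost independent of $d(o,y)$. Write $P^o_\pm=u^{\pm s}o$, $Q^o_\pm=v^{\pm s}o$, and keep the basepoint $y$. Since $d(P^o_\pm,P_\pm)=d(o,y)$ and $d(y,P^o_\pm)\ge d(y,P_\pm)-d(o,y)$,
$$(P^o_\pm|P_\pm)_y\ \ge\ d(y,u^sy)-d(o,y)\ \longrightarrow\ \infty\quad(s\to\infty),$$
and similarly for $Q$. Let $(Y,Z)$ be one of the four pairs in (5) for $z=y$, let $(Y^o,Z^o)$ be the corresponding pair for $z=o$, and let $\ell$ be a number independent of $s$.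

- If $(Y|Z)_y\ge\ell$, then for large $s$ also $(Y^o|Y)_y,(Z|Z^o)_y\ge\ell$, and (F2) for the chain $Y^o,Y,Z,Z^o$ gives $(Y^o|Z^o)_y\ge\ell-2\delta$.
- If $(Y|Z)_y\le\ell$, then (F2) for $Y,Y^o,Z^o,Z$ gives $\ell\ge\min\{(Y|Y^o)_y,(Y^o|Z^o)_y,(Z^o|Z)_y\}-2\delta$. Once the outer two exceed $\ell+2\delta$, this yields $(Y^o|Z^o)_y\le\ell+2\delta$.

All bounds used for the four products in Steps 2 and 3 are independent of $s$. So for all large $s$ they hold for the points built from $o$ up to $2\delta$ each, $8\delta$ in total. By (5) with $z=o$ and basepoint $y$, for all large $s$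
$$\Theta_s(o)\ge\min(A,B)-76\delta,\qquad\text{and}\qquad\Theta_s(o)\le\min(A,B)+52\delta\ \text{ if }|A-B|>76\delta .$$
Passing to the limsup gives (i) and (ii). $\square$

**Corollary 10.** If $\alpha,\beta>304\delta$, there is at most one exceptional $n\ge1$ such that for every other $n\ge1$ there is at most one $m\ge1$ with $u^mv^n$ not loxodromic.

**Proof.** Note $304\delta=4c$. Call $n$ exceptional if $|n\beta-\Delta|\le2c$ (never, if $\Delta=\pm\infty$). The values $n\beta$ are spaced by more than $4c$, the length of the interval $[\Delta-2c,\Delta+2c]$, so there is at most one exceptional $n$. Let $n$ be non-exceptional and $u^mv^n$ not loxodromic.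

- If $m\alpha>n\beta+c$, then (ii) gives $|n\beta-\Delta|\le c$, which is excluded.
- If $|m\alpha-n\beta|\le c$, then (i) gives $n\beta-c\le\Delta+c$, so $n\beta\le\Delta+2c$; as $n$ is not exceptional, $n\beta<\Delta$.
- If $m\alpha<n\beta-c$, then (ii) gives $|m\alpha-\Delta|\le c$, so $\Delta\le m\alpha+c<n\beta$.

As $n$ is not exceptional, $n\beta\ne\Delta$. If $n\beta<\Delta$, only the second case can occur, and all bad $m$ satisfy $m\alpha\in[n\beta-c,n\beta+c]$. If $n\beta>\Delta$, only the third can occur, and all bad $m$ satisfy $m\alpha\in[\Delta-c,\Delta+c]$ (so there is none if $\Delta=-\infty$). Each interval has length $2c<\alpha$, so it contains at most one multiple of $\alpha$. $\square$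

## 8. Choosing $n$, then $m$: proof of Theorem 2

By the standing reduction, $\delta>0$ and $L\epsilon\ge(2k+305)\delta$. Put $u=g^L$, $v=h^L$. On each $X_i$, each of $\tau(u),\tau(v)$ is $0$ or at least $L\epsilon\ge(2k+305)\delta$, which exceeds both $304\delta$ and $(78+2k)\delta$. So Lemma 8 with $N=2^k$, where $\lceil\log_2N\rceil=k$, and Corollary 10 apply wherever their loxodromicity assumptions hold. Passing to $L$-th powers serves only to make translation lengths large compared with $\delta$. Split $\{1,\dots,k\}=I_u\sqcup I_v\sqcup I_{uv}$ according to whether on $X_i$ only $u$, only $v$, or both are loxodromic.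

**Step 1: choice of $n$.** We want an $n$ that is safe for $I_u$ whatever $m$ is, and non-exceptional for $I_{uv}$. For $i\in I_u$, Lemma 8 gives a class missing $0$ that contains every $n\le2^k$ for which $u^mv^n$ is non-loxodromic on $X_i$ for some $m\ge1$. For $i\in I_{uv}$, if Corollary 10 has an exceptional value $n_i$, take the class $n_i+(n_i+1)\mathbb Z$, which misses $0$. By Lemma 1 there is $1\le n\le2^{|I_u|+|I_{uv}|}\le2^k$ avoiding all these classes.

**Step 2: choice of $m$, with $n$ fixed.** For $i\in I_v$, Lemma 8 with the roles of $u$ and $v$ exchanged gives a class missing $0$ that contains every $m\le2^k$ for which $u^mv^n$ is non-loxodromic on $X_i$. For $i\in I_{uv}$, $n$ is not exceptional, so there is at most one bad $m=m_i$; if it exists, take the class $m_i+(m_i+1)\mathbb Z$, which misses $0$. By Lemma 1 there is $1\le m\le2^{|I_v|+|I_{uv}|}\le2^k$ avoiding all these classes.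

Then $u^mv^n=g^{Lm}h^{Ln}$ is loxodromic on $X_i$ for $i\in I_u$ by the choice of $n$, and for $i\in I_v\sqcup I_{uv}$ by the choice of $m$. Moreover $1\le Lm,Ln\le2^kL$. $\blacksquare$

With $\delta=0$ this also completes Corollary 3 and the equalities in Theorem 4(a).

## 9. A quasi-line on which short products do not translate: proof of Theorem 4(b)

We need a space on which $g$ translates slowly while $g^mh^n$ has $\tau=0$ for all $m$ up to about $\delta/\epsilon$. An action on a line, where translation is a homomorphism, cannot do this: if $g$ translates by $1$ and $h$ by $0$, then $g^mh^n$ translates by $m$. A quasimorphism, which is a homomorphism up to bounded error, can.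

**Definition.** A quasimorphism on a group $F$ is a function $\psi:F\to\mathbb R$ for which $|\psi(ww')-\psi(w)-\psi(w')|$ is bounded; the supremum is its defect. It is homogeneous if $\psi(w^j)=j\psi(w)$ for all $j\in\mathbb Z$.

For example, $\lambda:\mathbb Z\to\mathbb Z$ with $\lambda(j)=j$ for $|j|\le R$ and $\lambda(j)=0$ otherwise is a quasimorphism of defect at most $3R$, because $|\lambda|\le R$. It is odd.

Repeating one space $k$ times shows $M_{opt}(k,\delta,\epsilon)\ge M_{opt}(1,\delta,\epsilon)$, so let $k=1$. Let $R\ge1$ be an integer, $\lambda$ as above and $F=F(g,h)=\langle g\rangle*\langle h\rangle$.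

**Step 1: a quasimorphism that counts only short $g$-syllables.** For a reduced word $w=h^{n_0}g^{m_1}h^{n_1}\cdots g^{m_r}h^{n_r}$ (all $m_i\ne0$, and $n_i\ne0$ for $0<i<r$) put $f(w)=\sum_i\lambda(m_i)$. As $\lambda$ is odd, $f(w^{-1})=-f(w)$. Given $w,w'$, cancel whole syllables as long as possible: $w=az$ and $w'=z^{-1}b$ as concatenations of syllables, where in $ab$ the last syllable of $a$ and the first of $b$ either lie in different factors (or one of $a,b$ is empty), or lie in the same factor and merge into one nontrivial syllable. Then $f(w)=f(a)+f(z)$ and $f(w')=-f(z)+f(b)$. Also $f(ww')=f(ab)$ equals $f(a)+f(b)$, except that a merging of $g^p$ and $g^q$ adds $\lambda(p+q)-\lambda(p)-\lambda(q)$. So $f$ has defect at most $3R$.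

**Step 2: make it homogeneous.** Let $\psi(w)=(\text{exponent sum of }g\text{ in }w)-f(w)$. Exponent sum is a homomorphism, so $\psi$ has defect at most $3R$; and $\psi$ is odd. By induction on $j$, $|\psi(w^j)-j\psi(w)|\le3R(j-1)$ for $j\ge1$. Applied to $w^i$ this gives $\bigl|\frac{\psi(w^{ij})}{ij}-\frac{\psi(w^i)}i\bigr|\le\frac{3R}i$; comparing $i$ and $j$ through $ij$ shows that $\psi(w^j)/j$ is a Cauchy sequence. Let $\varphi(w)=\lim_j\psi(w^j)/j$. Then $|\varphi-\psi|\le3R$. The limit gives $\varphi(w^j)=j\varphi(w)$ for $j\ge1$, and oddness of $\psi$ extends this to all $j\in\mathbb Z$. The defect of $\varphi$ is at most $3R+3\cdot3R=12R$. Moreover: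

- $\varphi(g)=1$, since $\psi(g^j)=j-\lambda(j)=j$ for $j>R$;
- $\varphi(h)=0$, since $\psi(h^j)=0$;
- $\varphi(g^mh^n)=0$ for $1\le m\le R$ and $n\ge1$, since $\psi\bigl((g^mh^n)^j\bigr)=jm-j\lambda(m)=0$.

**Step 3: a Cayley graph on which $\varphi$ measures distance.** Let $W=12R+1$, let $S=\{w\in F:|\varphi(w)|\le W\}=S^{-1}$, and let $\Gamma=\mathrm{Cay}(F,S)$ with unit edges (loops ignored), on which $F$ acts by left multiplication. If $w$ is a product of $l\ge1$ elements of $S$, then $|\varphi(w)|\le lW+(l-1)12R\le2Wl$. So $|\varphi(w)|\le2W|w|_S$, which also holds for $w=1$.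

Conversely let $t=\varphi(w)\ge0$ (otherwise replace $w$ by $w^{-1}$) and $j=\lceil t\rceil$. Then $|\varphi(g^{-j}w)|\le|t-j|+12R\le W$, so $g^{-j}w\in S$. Since $g^i\in S$ for $0\le i\le W$, $|g^j|_S\le\lceil j/W\rceil\le\frac{t+1}W+1$. So $|w|_S\le\frac{t+1}W+2\le\frac tW+3$. Altogether
$$\frac{|\varphi(w)|}{2W}\ \le\ |w|_S\ \le\ \frac{|\varphi(w)|}W+3 .\tag{8}$$
In particular $S$ generates $F$, and $\Gamma$ is connected, hence a geodesic space.

**Step 4: $\Gamma$ is a quasi-line with constants independent of $R$.** For vertices $x,y$ we have $d(x,y)=|x^{-1}y|_S$ and $|\varphi(x^{-1}y)-(\varphi(y)-\varphi(x))|\le12R\le W$. With (8),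
$$d(x,y)-4\ \le\ \frac{|\varphi(y)-\varphi(x)|}W\ \le\ 2d(x,y)+1 .$$
Extend $\varphi/W$ to all of $\Gamma$ by sending each point to the value at a vertex within distance $\frac12$. This changes distances by at most $1$, so the inequalities become $d-5\le\cdots\le2d+3$. So $\Gamma$ has a quasi-isometric embedding into $\mathbb R$ with universal constants (it is a quasi-isometry, as $\varphi(g^j)=j$). If a geodesic space admits a $(\Lambda,C)$-quasi-isometric embedding into a geodesic space with $\delta'$-slim triangles, its triangles are $\delta''$-slim with $\delta''$ depending only on $\delta',\Lambda,C$ (Bridson–Haefliger, Theorem III.H.1.9). By the paragraph on slim triangles in Section 4, $\Gamma$ is $\delta_0$-hyperbolic in our sense with a universal $\delta_0>0$.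

**Step 5: translation lengths on $\Gamma$.** By (8), $|g^j|_S\ge\frac j{2W}$, so $\tau(g)\ge\frac1{2W}=\frac1{24R+2}\ge\frac1{26R}$. By (8) and homogeneity, $|h^j|_S\le3$ for all $j$, and $|(g^mh^n)^j|_S\le3$ for all $j$ if $1\le m\le R$, $n\ge1$. So $\tau(h)=0$ and $\tau(g^mh^n)=0$ for these $m,n$.

**Step 6: scaling.** If $\delta=0$ the bound in (b) is trivial. Let $\delta>0$. Multiplying the metric of $\Gamma$ by $\delta/\delta_0$ gives a $\delta$-hyperbolic geodesic space with $\tau(g)\ge\frac{\delta}{26R\delta_0}$, which is at least $\epsilon$ if $R\le\frac{\delta}{26\delta_0\epsilon}$. If $\frac{\delta}{26\delta_0\epsilon}\ge1$, take $R=\bigl\lfloor\frac{\delta}{26\delta_0\epsilon}\bigr\rfloor$. All hypotheses of the question hold: $g$ is loxodromic with $\tau(g)\ge\epsilon$, and $\tau(h)=0$. No $g^mh^n$ with $1\le m\le R$, $n\ge1$ is loxodromic, so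
$$M_{opt}(1,\delta,\epsilon)\ \ge\ R+1\ \ge\ \frac{\delta}{26\delta_0\epsilon} .$$
If $\frac{\delta}{26\delta_0\epsilon}<1$, the same bound holds because $M_{opt}\ge1$. So (b) holds with $c_0=\frac1{26\delta_0}$. $\blacksquare$
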